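\title{Minimal systems without distal points are Li--Yorke chaotic}

\begin{abstract}
We prove that a minimal homeomorphism of a compact metric space that has no distal point is Li--Yorke chaotic: there are $\delta>0$ and a Cantor set in which any two distinct points $x,y$ satisfy $\liminf_n\rho(T^nx,T^ny)=0$ and $\limsup_n\rho(T^nx,T^ny)\ge\delta$. We deduce this from a relative statement. For every factor map $\varphi\colon X\to W$ of minimal systems, the points that are distal relative to $\varphi$ form a residual set, or some fiber of $\varphi$ contains a Cantor set of the above kind. The proof inserts a maximal generically distal system between $W$ and an almost one-to-one extension of $X$, and shows by a dichotomy for open extensions that, in the absence of scrambled sets, nothing is left above it.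
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{system} is a pair $(X,T)$ in which $(X,\rho)$ is a nonempty compact metric space and $T\colon X\to X$ is a homeomorphism. We write $T$ for the homeomorphism and $\rho$ for the metric of every system. A system is \emph{minimal} if the orbit $\{T^nx:n\in\mathbb Z\}$ of every point $x$ is dense.

The joint future of two points $x,y\in X$ is recorded by the sequence of distances $\rho(T^nx,T^ny)$, $n\to+\infty$. The pair $(x,y)$ is \emph{proximal} if $\liminf_{n\to\infty}\rho(T^nx,T^ny)=0$, \emph{asymptotic} if $\lim_{n\to\infty}\rho(T^nx,T^ny)=0$, and a \emph{Li--Yorke pair} if it is proximal but not asymptotic: the two orbits come arbitrarily close, and they separate again infinitely often. A set $S\subset X$ is \emph{scrambled} if any two distinct points of $S$ form a Li--Yorke pair, and $(X,T)$ is \emph{Li--Yorke chaotic} if it has an uncountable scrambled set. For $\delta>0$ the set $S$ is \emph{$\delta$-scrambled} if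
\[
\liminf_{n\to\infty}\rho(T^nx,T^ny)=0\quad\text{and}\quad\limsup_{n\to\infty}\rho(T^nx,T^ny)\ge\delta\qquad\text{for all distinct }x,y\in S .
\]
A point $x$ is \emph{distal} if the only point $y$ in the orbit closure of $x$ for which $(x,y)$ is proximal is $y=x$. A minimal system is \emph{point-distal} if it has a distal point. The following question is posed by Shao and Ye \cite{SY}.

\medskip
\noindent\textbf{Question.} \emph{Is every minimal system that is not point-distal Li--Yorke chaotic?}
\medskip

In a minimal system a distal point is proximal to no other point, so it belongs to no Li--Yorke pair. If $T$ is an isometry, then $\rho(T^nx,T^ny)$ does not depend on $n$, every point is distal, and there are no Li--Yorke pairs at all. One might hope that chaos sets in as soon as some point fails to be distal, but this is false.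

\begin{example}[a split rotation]\label{ex:split}
Let $\mathbb T=\mathbb R/\mathbb Z$ with $Tt=t+\alpha$, $\alpha$ irrational, and let $\mathcal O=\{n\alpha:n\in\mathbb Z\}$. Cut the circle at each point $n\alpha$, insert an arc of length $2^{-|n|}$ with endpoints $(n\alpha)^-$ and $(n\alpha)^+$, and let $X$ be the complement of the open arcs in the resulting longer circle. Let $\gamma\colon X\to\mathbb T$ collapse the arcs. The rotation lifts to a bijection $T$ of $X$ with $T(n\alpha)^\pm=((n+1)\alpha)^\pm$; it preserves the circular order, so it is a homeomorphism. A nonempty closed invariant subset of $X$ projects onto $\mathbb T$, so it contains the dense set $\gamma^{-1}(\mathbb T\setminus\mathcal O)$, on which $\gamma$ is injective; hence $X$ is minimal. A proximal pair of $X$ projects to a proximal pair of the rotation, that is, to a single point. So the only proximal pairs of distinct points are the pairs of endpoints of one arc, and these are asymptotic because $\rho(T^k(n\alpha)^-,T^k(n\alpha)^+)=2^{-|n+k|}$. Thus $X$ has countably many points that are not distal, and no Li--Yorke pair.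
\end{example}

The question concerns the opposite extreme, in which \emph{every} point has a proximal companion. Recurrence works against asymptotic pairs: if $x\ne y$ and $T^{n_i}(x,y)\to(x,y)$ with $n_i\to\infty$, then $\limsup_n\rho(T^nx,T^ny)\ge\rho(x,y)>0$. In a minimal system every point recurs, and when proximal pairs are present everywhere one expects a category argument to produce many pairs that are proximal and not asymptotic. So one guesses that the answer is yes. Three things stand in the way. The companion of a given point may be asymptotic to it, as in Example~\ref{ex:split}. Nothing in the definition makes proximality transitive, so two companions of one point are not known to be proximal to each other. And the proximal pairs may form a nowhere dense subset of $X\times X$ (for instance when $X$ has a rotation as a factor, so that they are confined to its fibers), in which case one must first find the space in which a category argument can run.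

\begin{theorem}\label{thm:main}
Every minimal system $(X,T)$ that is not point-distal is Li--Yorke chaotic. Moreover, it contains a $\delta$-scrambled Cantor set for some $\delta>0$.
\end{theorem}

A \emph{Cantor set} is a set homeomorphic to $\{0,1\}^{\mathbb N}$, and a subset of a topological space is \emph{residual} if it contains a dense $G_\delta$ set. A \emph{factor map} is a continuous surjection $\varphi\colon X\to W$ of systems with $\varphi T=T\varphi$. A point $x\in X$ is \emph{$\varphi$-distal} if $x'=x$ whenever $\varphi(x')=\varphi(x)$ and $(x,x')$ is proximal. The proof of Theorem~\ref{thm:main} climbs through systems that lie under $X$ and works in the fibers over them, so it yields the following relative form at no extra cost.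

\begin{theorem}\label{thm:rel}
Let $\varphi\colon X\to W$ be a factor map of minimal systems. At least one of the following holds:
\begin{enumerate}
\item[(a)] the set of $\varphi$-distal points is residual in $X$;
\item[(b)] for some $w\in W$ and $\delta>0$, the fiber $\varphi^{-1}(w)$ contains a $\delta$-scrambled Cantor set.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:residual}
In a minimal system that is not Li--Yorke chaotic, the distal points form a residual set.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:residual} from Theorem~\ref{thm:rel}]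
Let $W$ be a point. Every orbit closure equals $X$, so ``$\varphi$-distal'' means ``distal''. A $\delta$-scrambled Cantor set is an uncountable scrambled set, so (b) implies Li--Yorke chaos; if $X$ is not Li--Yorke chaotic, then (b) fails and (a) holds. If $X$ is not point-distal, then (a) fails, because by the Baire category theorem a residual subset of a nonempty compact metric space is nonempty; hence (b) holds.
\end{proof}

Theorem~\ref{thm:rel} does not assert that (a) and (b) exclude each other. Minimality of $X$ cannot be dropped: for $X=\mathbb Z\cup\{\infty\}$ with $Tn=n+1$, $T\infty=\infty$ and $W$ a point, all pairs are asymptotic, so no point is $\varphi$-distal, and $X$ is countable.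

Section~\ref{sec:tools} collects the topological tools. Section~\ref{sec:extreme} treats two extreme cases by hand and derives from them the plan of the proof, which is carried out in Sections~\ref{sec:beta}--\ref{sec:proof}. A reader interested only in Theorem~\ref{thm:main} may take $W$ to be a point throughout.

\section{Topological tools}\label{sec:tools}

\subsection{Minimal points and recurrence}
A set $M$ is \emph{invariant} if $TM=M$. A system is minimal if and only if it has no nonempty closed invariant proper subset, and the image of a minimal system under a continuous equivariant map is minimal. By uniform continuity, a factor map sends proximal pairs to proximal pairs; in particular proximality does not depend on the choice of a compatible metric. A point $z$ of a system $Z$ is a \emph{minimal point} if its orbit closure is a minimal system. We use two facts without further comment on their proofs.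
\begin{enumerate}
\item[(R1)] \emph{If $z$ is a minimal point, then its $\omega$-limit set $\bigcap_k\overline{\{T^nz:n\ge k\}}$ equals its orbit closure.} Indeed, the $\omega$-limit set is a nonempty closed invariant subset of the orbit closure. So the forward orbit of $z$ enters infinitely often every open set that meets the orbit closure.
\item[(R2)] \emph{If $X$ is minimal and $V\subset X$ is open and nonempty, then finitely many of the sets $T^jV$, $j\in\mathbb Z$, cover $X$.} Indeed, all of them together cover $X$, since every orbit meets $V$.
\end{enumerate}

\subsection{Fibers as points of the hyperspace}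
For a compact metric space $X$ let $2^X$ be the space of nonempty closed subsets of $X$ with the Hausdorff metric, which can be written as $\sup_{x\in X}|\operatorname{dist}(x,K)-\operatorname{dist}(x,K')|$. The space $2^X$ is compact, and if $X$ is a system then so is $2^X$, under $K\mapsto TK$. If $K_k\to K$ in $2^X$, then every point of $K$ is a limit of points $x_k\in K_k$, and every limit point of a sequence $x_k\in K_k$ lies in $K$. A map $y\mapsto K_y$ from a compact metric space $Y$ to $2^X$ is \emph{upper semicontinuous} if $y_k\to y$, $x_k\in K_{y_k}$ and $x_k\to x$ imply $x\in K_y$. The fibers of a continuous surjection $X\to Y$ form such a map.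

\begin{lemma}\label{lem:usc}
An upper semicontinuous map $y\mapsto K_y$ from a compact metric space $Y$ to $2^X$ is continuous at the points of a residual subset of $Y$.
\end{lemma}

\begin{proof}
For $x\in X$ the function $f_x(y)=\operatorname{dist}(x,K_y)$ is lower semicontinuous: if $y_k\to y$ and $z_k\in K_{y_k}$ is nearest to $x$, then all limit points of $(z_k)$ lie in $K_y$, so $\liminf_k f_x(y_k)\ge f_x(y)$. A lower semicontinuous function $f$ is continuous off the union, over rational $r$, of the boundaries of the closed sets $\{f\le r\}$, and these boundaries are closed and nowhere dense. So for a dense sequence $(x_j)$ in $X$, all $f_{x_j}$ are continuous at the points of one residual set. If $y$ is such a point and $y_k\to y$, then the $1$-Lipschitz functions $\operatorname{dist}(\cdot,K_{y_k})$ converge to $\operatorname{dist}(\cdot,K_y)$ on a dense subset of the compact space $X$, hence uniformly.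
\end{proof}

\begin{lemma}\label{lem:open}
A continuous surjection $\pi\colon X\to Y$ of compact metric spaces is open if and only if $y\mapsto\pi^{-1}(y)$ is a continuous map $Y\to2^X$.
\end{lemma}

\begin{proof}
Let $\pi$ be open, $y_k\to y$, and let $E$ be a limit point of $\pi^{-1}(y_k)$ in $2^X$. Then $E\subset\pi^{-1}(y)$ by upper semicontinuity. If $x\in\pi^{-1}(y)$, the image of each ball around $x$ contains $y_k$ for large $k$, so $\operatorname{dist}(x,\pi^{-1}(y_k))\to0$ and $x\in E$. Hence $\pi^{-1}(y_k)\to\pi^{-1}(y)$. Conversely, if the fibers vary continuously and $x$ lies in an open set $U$, then the fibers over points near $\pi(x)$ meet $U$, so $\pi(U)$ is a neighborhood of $\pi(x)$.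
\end{proof}

\subsection{Moving residual sets}
Residual sets can be pulled back along every factor map of minimal systems, and they can be restricted to a typical fiber of an open map.

\begin{lemma}\label{lem:pull}
If $\pi\colon X\to Y$ is a factor map of minimal systems, then the image of a nonempty open set has nonempty interior, and the preimage of a residual set is residual.
\end{lemma}

\begin{proof}
Let $U\ne\emptyset$ be open and let $V\neq\emptyset$ be open with $\overline V\subset U$. By (R2), finitely many closed sets $T^j\pi(\overline V)$ cover $Y$. One of them has nonempty interior by the Baire category theorem, and then so does $\pi(\overline V)\subset\pi(U)$. If $O\subset Y$ is open and dense, it meets the interior of $\pi(U)$, so $\pi^{-1}(O)$ meets $U$. Thus $\pi^{-1}(O)$ is open and dense, and a countable intersection of such sets is a dense $G_\delta$.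
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $\pi\colon R\to Y$ be an open continuous surjection of compact metric spaces and let $\mathcal L\subset R$ be residual. Then for all $y$ in a residual subset of $Y$, the set $\mathcal L\cap\pi^{-1}(y)$ is residual in $\pi^{-1}(y)$.
\end{lemma}

\begin{proof}
Let $\mathcal L\supset\bigcap_jO_j$ with $O_j$ open and dense, and let $(U_k)$ be a countable base of $R$. The set $Y_{jk}=(Y\setminus\overline{\pi(U_k)})\cup\pi(O_j\cap U_k)$ is open because $\pi$ is open, and it is dense because $\pi(O_j\cap U_k)$ is dense in $\pi(U_k)$. Let $y\in\bigcap_{j,k}Y_{jk}$. If $U_k$ meets $\pi^{-1}(y)$, then $y\in\pi(U_k)$, hence $y\in\pi(O_j\cap U_k)$. So each $O_j\cap\pi^{-1}(y)$ is open and dense in $\pi^{-1}(y)$.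
\end{proof}

\subsection{Cantor sets}
Scrambled Cantor sets will come from two sources. The first is the following theorem.

\begin{theorem}[Mycielski \cite{Mycielski}]\label{thm:myc}
Let $F$ be a nonempty compact metric space without isolated points and let $\mathcal L\subset F\times F$ be residual. Then there is a Cantor set $C\subset F$ with $(x,x')\in\mathcal L$ for all distinct $x,x'\in C$.
\end{theorem}

\begin{lemma}\label{lem:cantor}
Let $Z$ be a closed subset of a system $X$. If $Z$ contains an uncountable $\delta$-scrambled set, then $Z$ contains a $\delta$-scrambled Cantor set.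
\end{lemma}

\begin{proof}
For $k\ge1$ let $O_k$ be the set of pairs $(x,y)$ for which there are $n,n'\ge k$ with $\rho(T^nx,T^ny)<1/k$ and $\rho(T^{n'}x,T^{n'}y)>\delta-1/k$. The sets $O_k$ are open, symmetric and decreasing, and $\bigcap_kO_k$ is the set of pairs with $\liminf=0$ and $\limsup\ge\delta$. Let $S\subset Z$ be uncountable and $\delta$-scrambled. By second countability only countably many points of $S$ have a countable neighborhood in $S$. Removing them leaves a nonempty set $S'$ without isolated points.

For each $k\ge0$ we choose points $x_s\in S'$ and open sets $U_s\ni x_s$ of diameter less than $2^{-k}$, indexed by $s\in\{0,1\}^k$, such that the closures $\overline{U_s}$ are pairwise disjoint, $\overline{U_{s0}}\cup\overline{U_{s1}}\subset U_s$, and $U_s\times U_t\subset O_k$ for $s\ne t$ of length $k$. Level $0$ is a point of $S'$ and a small ball. Given level $k$, put $x_{s0}=x_s$ and pick $x_{s1}\in S'\cap U_s\setminus\{x_s\}$. These finitely many points of $S'$ are distinct, so all pairs of distinct ones lie in the open set $O_{k+1}$, and sufficiently small balls around them have the required properties. The set $C=\bigcap_k\bigcup_{|s|=k}\overline{U_s}$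 is a Cantor set, and each of its points is a limit of points $x_s$, so $C\subset Z$. Two distinct points of $C$ lie, for all large $k$, in $U_s\times U_t\subset O_k$ for some $s\ne t$ of length $k$; so the pair lies in $\bigcap_kO_k$.
\end{proof}

\section{Two extreme cases and the plan of the proof}\label{sec:extreme}

\subsection{Finite fibers}\label{sub:finite}
If all fibers of $\varphi$ are finite, alternative (b) of Theorem~\ref{thm:rel} is impossible, so the theorem predicts (a). The direct proof shows which points are distal and why the hyperspace enters.

\begin{proposition}\label{prop:finite}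
Let $\varphi\colon X\to W$ be a factor map of minimal systems with finite fibers $F_w=\varphi^{-1}(w)$, and let $W_c$ be the set of continuity points of $w\mapsto F_w$. Then every point of $\varphi^{-1}(W_c)$ is $\varphi$-distal, and $\varphi^{-1}(W_c)$ is residual.
\end{proposition}

\begin{proof}
The set $\varphi^{-1}(W_c)$ is residual by Lemmas~\ref{lem:usc} and~\ref{lem:pull}. Let $w\in W_c$, let $F_w$ have $k$ points, and suppose that two of them are proximal. Choose $n_i\to\infty$ along which their distance tends to $0$ and the images of all $k$ points converge. Then $T^{n_i}F_w\to E$ in $2^X$, where $E$ has at most $k-1$ points and lies in a fiber $F_{w'}$. Since $W$ is minimal, there are $m_j$ with $T^{m_j}w'\to w$ and, along a subsequence, $T^{m_j}E\to E'$, where $E'\subset F_w$ has at most $k-1$ points. Now $E'$ lies in the orbit closure of $F_w$ in $2^X$, so $E'=\lim_jT^{l_j}F_w=\lim_jF_{T^{l_j}w}$ for some $l_j$, and $T^{l_j}w\to w$ because $\varphi(E')=\{w\}$. Continuity at $w$ gives $E'=F_w$, which has $k$ points, a contradiction.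
\end{proof}

If $\varphi$ is also open, more is true. Then $W_c=W$, every fiber is a limit of translates of every other fiber, and a limit of $k$-point sets has at most $k$ points; so all fibers have the same number of points. The least distance between two points of $F_w$ is then a positive continuous function of $w$, hence bounded below. So the function that equals $0$ on pairs $(x,x)$ and $1$ on pairs of distinct points of one fiber is continuous and $T$-invariant. This is the simplest instance of the following notion.

\begin{definition}\label{def:D}
Let $\pi\colon X\to Y$ be a factor map and $R=\{(x,x')\in X\times X:\pi(x)=\pi(x')\}$, a system under $T\times T$. An \emph{invariant fiber pseudometric} for $\pi$ is a continuous function $D\colon R\to[0,\infty)$ with $D(Tx,Tx')=D(x,x')$ whose restriction to each fiber is a pseudometric. It is \emph{nontrivial} if it is not identically $0$.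
\end{definition}

\subsection{Dense approximate proximality}\label{sub:dense}
At the other extreme, pairs whose orbits come close are dense in $R$. For $\varepsilon>0$ define the open invariant set
\[
R_\varepsilon=\Bigl\{(x,x')\in R:\inf_{n\in\mathbb Z}\rho(T^nx,T^nx')<\varepsilon\Bigr\}.
\]

\begin{proposition}\label{prop:crit}
Let $\pi\colon X\to Y$ be an open factor map of minimal systems that is not injective. Assume:
\begin{enumerate}
\item[(M)] the minimal points of $R$ are dense in $R$;
\item[(P)] for every $\varepsilon>0$ the set $R_\varepsilon$ is dense in $R$.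
\end{enumerate}
If $0<2\eta<\max_R\rho$, then some fiber of $\pi$ contains an $\eta$-scrambled Cantor set.
\end{proposition}

Numbers $\eta$ as in the statement exist because $\pi$ is not injective. On a first reading one may take $Y$ to be a point, so that $R=X\times X$. Then (M) is automatic: the orbit closure of $(x,T^kx)$ is the graph of $T^k$, a copy of $X$, and such pairs are dense in $X\times X$. So the proposition says in particular that a minimal system with more than one point in which the proximal pairs are dense in $X\times X$ contains a scrambled Cantor set.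

\begin{proof}
Let $E_\varepsilon$ be the set of minimal points of $R$ that lie in $R_\varepsilon$. It is dense in $R$, since $R_\varepsilon$ is open and dense and the minimal points are dense.

\emph{Proximal pairs are residual in $R$.} Let $P_k$ be the open set of $(x,x')\in R$ with $\rho(T^nx,T^nx')<1/k$ for some $n\ge k$. The orbit of a point of $E_{1/k}$ meets the open set $\{\rho<1/k\}$, so by (R1) its forward orbit does so infinitely often. Hence $P_k\supset E_{1/k}$ is dense, and $\bigcap_kP_k$ is the set of proximal pairs in $R$.

\emph{Pairs with $\limsup_n\rho(T^nx,T^nx')\ge\eta$ are residual in $R$.} The complement is covered by the closed sets $Q_N=\{(x,x')\in R:\rho(T^nx,T^nx')\le\eta\text{ for all }n\ge N\}$, $N\in\mathbb N$, so it suffices to show that each $Q_N$ has empty interior. Suppose that $\emptyset\ne O=(U\times U')\cap R\subset Q_N$ with $U,U'$ open. We spread this bound first to all times and then to all of $R$. If $z\in O$ is a minimal point, then $\rho\le\eta$ on its $\omega$-limit set, which by (R1) contains its whole orbit. By (M) such $z$ are dense in $O$, so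
\[
\rho(T^nx,T^nx')\le\eta\qquad\text{for all }(x,x')\in O\text{ and all }n\in\mathbb Z .
\]
The set $U_1=U\cap\pi^{-1}(\pi(U'))$ is nonempty, and open because $\pi$ is open. If $x_1,x_2\in U_1$ lie in one fiber, that fiber contains a point $x'\in U'$; both $(x_1,x')$ and $(x_2,x')$ lie in $O$, so $\rho(T^nx_1,T^nx_2)\le2\eta$ for all $n\in\mathbb Z$. By (R2) finitely many sets $T^jU_1$ cover $X$; let $r>0$ be such that any two points at distance less than $r$ lie in one of them. If $(x_1,x_2)\in R_r$, then $T^nx_1,T^nx_2\in T^jU_1$ for some $n,j$, so $T^{n-j}x_1$ and $T^{n-j}x_2$ are points of $U_1$ in one fiber, and applying $T^{j-n}$ gives $\rho(x_1,x_2)\le2\eta$. By (P), $\rho\le2\eta$ on $R$, contrary to the choice of $\eta$.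

\emph{Passing to a fiber.} The set $\mathcal L$ of proximal pairs in $R$ with $\limsup\ge\eta$ is residual in $R$. The map $R\to Y$, $(x,x')\mapsto\pi(x)$, is open, because it sends $(U\times U')\cap R$ onto $\pi(U)\cap\pi(U')$. By Lemma~\ref{lem:fiber} there is a fiber $F$ of $\pi$ with $\mathcal L\cap(F\times F)$ residual, and so dense, in $F\times F$. If $a$ were isolated in $F$, then $(a,a)$ would be isolated in $F\times F$ and would belong to $\mathcal L$, which is impossible since $\eta>0$. Theorem~\ref{thm:myc} gives an $\eta$-scrambled Cantor set in $F$.
\end{proof}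

A nontrivial invariant fiber pseudometric $D$ obstructs (P). Given $c>0$, continuity of $D$ on the compact space $R$ and $D(x,x)=0$ give $\varepsilon>0$ such that $\rho<\varepsilon$ implies $D<c$; by invariance $D<c$ on $R_\varepsilon$, and (P) would give $D\le c$ on $R$ for every $c>0$. The heart of the proof is a converse: under a strong form of (M), this is the only obstruction.

\subsection{The plan}\label{sub:plan}
Suppose that no fiber of $\varphi\colon X\to W$ contains a $\delta$-scrambled Cantor set. We look at systems $Y$ between $W$ and $X$, with maps $X\xrightarrow{\pi}Y\xrightarrow{\psi}W$, such that the $\psi$-distal points are residual in $Y$. We start with $Y=W$ and push $Y$ upward by two moves.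
\begin{enumerate}
\item[\textup{I.}] If $\pi$ is not open, replace $Y$ by the closure of the set of fibers over continuity points, taken in the hyperspace as in Proposition~\ref{prop:finite}.
\item[\textup{II.}] If $\pi$ has a nontrivial invariant fiber pseudometric $D$, replace $Y$ by the quotient $X/\{D=0\}$.
\end{enumerate}
Take $X$ as in Example~\ref{ex:split} and $W$ a point. Here $D(x,x')$, the distance of $\gamma(x)$ and $\gamma(x')$ in $\mathbb T$, is a nontrivial invariant fiber pseudometric, and move II replaces the point by $\mathbb T$. The map $\gamma$ is not open, since a small neighborhood of $0^-$ is mapped onto a half-open arc. The continuity points of $t\mapsto\gamma^{-1}(t)$ are the points $t\notin\mathcal O$, the fibers over them are singletons, and the closure of these singletons in $2^X$ is $\{\{x\}:x\in X\}$, a copy of $X$. After move I the map $\pi$ is injective and the process stops. A point over $t\notin\mathcal O$ is distal because $t$ is distal in $\mathbb T$ and has only one preimage; this is how both moves preserve the residual set of distal points.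

In general move I produces a system that is a factor not of $X$ but of an extension $\widetilde X$ of $X$ that is one-to-one over a residual set, and the moves may have to be repeated infinitely often. Section~\ref{sec:proof} handles both points and reaches a stage at which $\pi$ is open and move II is impossible. What remains is to show that $\pi$ is then injective. Section~\ref{sec:A} shows that an open $\pi$ without scrambled sets in its fibers satisfies a strong form of (M). Section~\ref{sec:B} shows that a non-injective open $\pi$ with this property has a nontrivial invariant fiber pseudometric or satisfies (P); the first is excluded at the final stage, and the second by Proposition~\ref{prop:crit}. Both sections use the action of the semigroup $\beta\mathbb Z$, which we recall first.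

\section{The semigroup $\beta\mathbb Z$ and the circle operation}\label{sec:beta}

Proximality and minimality are statements about limits along sequences of times. The semigroup $\beta\mathbb Z$ turns such limits into elements that can be multiplied. The facts recalled in \S\ref{sub:beta} are standard (Ellis; see Auslander \cite{Auslander}).

\subsection{Ultrafilters, ideals, idempotents}\label{sub:beta}
Let $\beta\mathbb Z$ be the compact Hausdorff space of ultrafilters on $\mathbb Z$, with the clopen sets $\{p:Q\in p\}$, $Q\subset\mathbb Z$, as a base; $\mathbb Z$ is the dense subset of principal ultrafilters. If $\Omega$ is a compact Hausdorff space with a homeomorphism $T$, then for $p\in\beta\mathbb Z$ and $z\in\Omega$ let $pz$ be the unique point with $\{n:T^nz\in O\}\in p$ for every neighborhood $O$ of $pz$. The map $p\mapsto pz$ is continuous, so $T^{n_i}z\to pz$ for every net $n_i\to p$, and $\beta\mathbb Zz$ is the orbit closure of $z$. The map $z\mapsto pz$ is not assumed continuous. One has $p(T^nz)=T^n(pz)$, $p(z,z')=(pz,pz')$ in products, and $\pi(pz)=p\pi(z)$ for continuous equivariant maps $\pi$.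

The product $pq$ is defined by: $Q\in pq$ if and only if $\{n:\{m:n+m\in Q\}\in q\}\in p$. It is associative, $(pq)z=p(qz)$, the map $p\mapsto pq$ is continuous for each $q$, and integers commute with all of $\beta\mathbb Z$. We write $T^nq$ for the product of the integer $n$ with $q$. Then $T$ is a homeomorphism of $\beta\mathbb Z$, the action of $p$ on the point $q$ of $(\beta\mathbb Z,T)$ is the product $pq$, and $(T^nq)z=T^n(qz)$.

A \emph{left ideal} is a nonempty set $L$ with $\beta\mathbb Z\,L\subset L$. The sets
\[
\beta^+=\{p:[k,\infty)\cap\mathbb Z\in p\text{ for all }k\},\qquad\beta^-=\{p:(-\infty,k]\cap\mathbb Z\in p\text{ for all }k\}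
\]
are closed left ideals; they describe limits in the future and in the past. Every left ideal contains a minimal left ideal, minimal left ideals are closed, and every nonempty closed subsemigroup of $\beta\mathbb Z$ contains an idempotent. Let $I'$ be a minimal left ideal, $p\in I'$, and let $u,v\in I'$ be idempotents. Then:
\begin{enumerate}
\item[(S1)] $\beta\mathbb Z\,p=I'p=I'$, since both sets are left ideals contained in $I'$;
\item[(S2)] $pv=p$, since $p=qv$ for some $q$ by (S1); in particular $uv=u$;
\item[(S3)] $uI'$ is a group with identity $u$: for $g\in uI'$ we have $ug=g$, and if $sg=u$ with $s\in I'$, then $us\in uI'$ is a left inverse of $g$.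
\end{enumerate}
We fix minimal left ideals $I\subset\beta^+$ and $I^-\subset\beta^-$, and we let $J$ be the set of idempotents of $I$.

\begin{lemma}\label{lem:dict}
Let $Z$ be a system, $z,z'\in Z$, and let $I'$ be a minimal left ideal.
\begin{enumerate}
\item[(i)] $(z,z')$ is proximal if and only if $pz=pz'$ for some $p\in\beta^+$.
\item[(ii)] If $vz=z$ for an idempotent $v\in I'$, then $z$ is a minimal point.
\item[(iii)] If $z$ is a minimal point, then $I'z$ is its orbit closure, and $vz=z$ for some idempotent $v\in I'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Q_k=\{n\ge k:\rho(T^nz,T^nz')<1/k\}$. The pair is proximal if and only if all $Q_k$ are nonempty. In that case these decreasing sets belong to some ultrafilter $p$, and $p\in\beta^+$, $pz=pz'$. Conversely, if $p\in\beta^+$ and $pz=pz'$, then $Q_k\in p$ for all $k$.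

(ii) The orbit closure of $z$ is $\beta\mathbb Z\,vz=I'z$ by (S1), and the orbit closure of any point $qz$, $q\in I'$, is $\beta\mathbb Z\,qz=I'z$ as well.

(iii) The set $I'z$ is a nonempty closed invariant subset of the orbit closure, so it is the orbit closure. Hence $\{p\in I':pz=z\}$ is nonempty; it is a closed subsemigroup, so it contains an idempotent.
\end{proof}

\subsection{The circle operation}\label{sub:circ}
Since $z\mapsto pz$ need not be continuous, the set $pP=\{pz:z\in P\}$ can be smaller than the limit of the sets $T^nP$ along $p$. For $\Omega$ compact Hausdorff with a homeomorphism $T$, $P\subset\Omega$ and $p\in\beta\mathbb Z$, this limit is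
\[
p\circ P=\bigl\{z\in\Omega:\{n:T^nP\cap O\ne\emptyset\}\in p\text{ for every open }O\ni z\bigr\}.
\]
Equivalently, $p\circ P$ is the set of limits of nets $T^{n_i}z_i$ with $n_i\to p$ and $z_i\in P$: given $z\in p\circ P$, index the net by pairs $(O,Q)$ with $O\ni z$ open and $Q\in p$, and choose $n\in Q$ with $T^nP\cap O\neq\emptyset$; conversely, a net $n_i\to p$ eventually enters every member of $p$, so for a limit $z\in O$ the set $\{n:T^nP\cap O=\emptyset\}$ is not in $p$. We need the following properties.
\begin{enumerate}
\item[(C1)] $p\circ P$ is closed and increases with $P$; $p\circ P=p\circ\overline P$; $pP\subset p\circ P$; $p\circ\{z\}=\{pz\}$. These are read off from the definition.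
\item[(C2)] $p\circ(P\cup P')=(p\circ P)\cup(p\circ P')$. If open sets $O,O'\ni z$ witness $z\notin p\circ P$ and $z\notin p\circ P'$, then $\{n:T^n(P\cup P')\cap O\cap O'\ne\emptyset\}$ lies in a union of two sets not in $p$, so it is not in the ultrafilter $p$.
\item[(C3)] $p\circ(q\circ P)\subset(pq)\circ P$. Let $z\in p\circ(q\circ P)$, let $O\ni z$ be open and $Q=\{l:T^lP\cap O\ne\emptyset\}$. For all $n$ in a member of $p$ there is $s\in q\circ P$ with $s\in T^{-n}O$, and then $\{m:T^mP\cap T^{-n}O\ne\emptyset\}=\{m:n+m\in Q\}\in q$. Hence $Q\in pq$.
\item[(C4)] If $\Omega=X$ is a system and $K\in2^X$, then $p\circ K$ is the result of the action of $p$ on the point $K$ of the system $2^X$; in particular $p\circ(q\circ K)=(pq)\circ K$. Indeed, $z$ lies in the Hausdorff limit of $T^nK$ along $p$ if and only if $\{n:\operatorname{dist}(z,T^nK)<\varepsilon\}\in p$ for every $\varepsilon>0$.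
\end{enumerate}

\section{Open extensions without scrambled sets in the fibers}\label{sec:A}

Let $\pi\colon X\to Y$ be an \emph{open} factor map of minimal systems, $F_y=\pi^{-1}(y)$, and $R$ as in Definition~\ref{def:D}. By Lemma~\ref{lem:open} the map $y\mapsto F_y$ is a continuous equivariant map $Y\to2^X$, so
\begin{equation}\label{eq:fib}
p\circ F_y=F_{py}\qquad(p\in\beta\mathbb Z,\ y\in Y).
\end{equation}
Fix $y_0\in Y$ and $u\in J$ with $uy_0=y_0$, which exists by Lemma~\ref{lem:dict}(iii), and put $F=F_{y_0}$. Then $uF=\{x\in F:ux=x\}$. All pairs in $uF\times uF$ are fixed by $u$, so they are minimal points of $R$. To obtain (M) we want $uF$ to be large, and the right measure of size is whether the translates $T^n(uF)$ fill out $F$ along $u$.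

\begin{lemma}\label{lem:dense}
If $u\circ(uF)=F$, then $\bigcup_{n\in\mathbb Z}T^n(uF\times uF)$ is dense in $R$. In particular \textup{(M)} holds.
\end{lemma}

\begin{proof}
Let $x,x'\in F$ have open neighborhoods $O,O'$. The sets $\{n:T^n(uF)\cap O\ne\emptyset\}$ and $\{n:T^n(uF)\cap O'\ne\emptyset\}$ belong to $u$, so they have a common element $n$, and $T^n(uF\times uF)$ meets $O\times O'$. So the closure of the union contains $F\times F$. Being invariant, it contains $F_{T^ny_0}\times F_{T^ny_0}$ for all $n$. If $y=\lim_kT^{n_k}y_0$, then $F_{T^{n_k}y_0}\to F_y$ in $2^X$, so the closure contains $F_y\times F_y$.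
\end{proof}

If $Y$ is a point, $uX$ contains the orbit of each of its points, so it is dense and $u\circ(uX)=u\circ X=X$. Over a general base we get the same conclusion from the absence of scrambled sets.

\begin{proposition}\label{prop:A}
Let $\pi\colon X\to Y$ be an open factor map of minimal systems. Suppose that for no $\delta>0$ does a fiber of $\pi$ contain an uncountable $\delta$-scrambled set. Then $u\circ(uF_{y_0})=F_{y_0}$ whenever $y_0\in Y$, $u\in J$ and $uy_0=y_0$.
\end{proposition}

Openness is essential: for the map $\gamma$ of Example~\ref{ex:split} and $F=\{0^-,0^+\}$, the diameter of $T^nF$ tends to $0$, so $u\circ(uF)$ is a single point.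

\begin{proof}
Let $K_0=u\circ(uF)=u\circ\overline{uF}\in2^X$. Then $K_0\subset u\circ F=F$ by \eqref{eq:fib}, and $u\circ K_0=K_0$ by (C4). By Lemma~\ref{lem:dict}, $K_0$ is a minimal point of $2^X$ with orbit closure $\mathcal K=\{p\circ K_0:p\in I\}$. As $p\circ K_0\subset p\circ F=F_{py_0}$, each $K\in\mathcal K$ lies in a single fiber $F_{\kappa(K)}$, and $\kappa\colon\mathcal K\to Y$ is a factor map with $\kappa(p\circ K_0)=py_0$. Let $\Phi_y=\kappa^{-1}(y)$, a compact family of closed subsets of $F_y$. We must show that the members of $\Phi_y$ are the whole fiber. Step~1 shows that the members of $\Phi_y$ are mutually proximal, in the future and in the past. Step~2 uses the hypothesis to find one point whose future shadows an open piece of $\Phi_y$. Step~3 combines the two to find a point common to all members of $\Phi_y$, and Step~4 shows that common points are dense in a typical fiber.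

\medskip
\emph{Step 1a. If $K,K'\in\Phi_y$ and $v\in J$, then $v\circ K=v\circ K'$.} Write $K=p\circ K_0$ and $K'=q\circ K_0$ with $p,q\in I$, so that $py_0=qy_0=y$. In the group $G=uI$ put $g=up$, $h=uq$ and $s=g^{-1}h$. Since $gy_0=uy=hy_0$, we get $sy_0=g^{-1}gy_0=uy_0=y_0$ and $s^{-1}y_0=s^{-1}sy_0=y_0$. So $s$ and $s^{-1}$ map $F$ into $F$, and, as $us^{\pm1}=s^{\pm1}$, into $uF$. From $uF=ss^{-1}(uF)\subset s(uF)\subset uF$ we get $s(uF)=uF$. Now $s\circ K_0=(su)\circ\overline{uF}=s\circ\overline{uF}\supset s(uF)=uF$, and therefore
\[
s\circ K_0=u\circ(s\circ K_0)\supset u\circ(uF)=K_0 .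
\]
The same argument applies to $s^{-1}$ and gives $s^{-1}\circ K_0\supset K_0$; applying $s\circ$ to this inclusion yields $K_0=u\circ K_0\supset s\circ K_0$. Thus $s\circ K_0=K_0$ and $h\circ K_0=g\circ(s\circ K_0)=g\circ K_0$. Finally $vu=v$ gives $vp=vg$ and $vq=vh$, so $v\circ K=v\circ(g\circ K_0)=v\circ(h\circ K_0)=v\circ K'$.

\medskip
\emph{Step 1b. If $K_1,\dots,K_n\in\Phi_y$, $V\subset\mathcal K$ is open and nonempty, and $N\ge0$, then there is $m\ge N$ with $T^{-m}K_i\in V$ for all $i$.} Let $v^-\in I^-$ be an idempotent and $C_i=v^-\circ K_i$. The pair $(C_i,C_j)$ is fixed by $v^-$, so it is a minimal point of $\mathcal K\times\mathcal K$, and $\kappa(C_i)=v^-y=\kappa(C_j)$. For $v\in J$ its orbit closure contains $(v\circ C_i,v\circ C_j)$, which lies on the diagonal by Step~1a. A minimal set that meets the closed invariant diagonal is contained in it, so $C_i=C_j$. Let $C$ be the common value and choose $l\in\mathbb Z$ with $T^lC\in V$. The set $\{n':T^{n'}K_i\in T^{-l}V\text{ for all }i\}$ belongs to $v^-\in\beta^-$, so it contains $-m'$ for arbitrarily large $m'$. Take $m=m'-l\ge N$.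

\medskip
\emph{Step 2. Fix a countable base $\mathcal V$ of $\mathcal K$. For every $y\in Y$ and $\varepsilon>0$ there are $V\in\mathcal V$ with $V\cap\Phi_y\ne\emptyset$, $N\in\mathbb N$ and $c\in F_y$ such that}
\begin{equation}\label{eq:shadow}
\operatorname{dist}(T^mc,T^mK)\le\varepsilon\qquad\text{for all }m\ge N\text{ and all }K\in V\cap\Phi_y .
\end{equation}
To use the hypothesis we need a set of mutually proximal points, and we select one point from each member of $\Phi_y$. Pick $K_*\in\Phi_y$ and $w\in J$ with $w\circ K_*=K_*$, pick $a\in K_*$ and put $x=wa$. Then $x\in w\circ K_*=K_*$ and $wx=x$. For $K\in\Phi_y$ choose $v_K\in J$ with $v_K\circ K=K$ and put $b_K=v_Kx$. By Step~1a, $b_K\in v_K\circ K_*=v_K\circ K=K$. By (S2), $wb_K=wv_Kx=wx=x$ for all $K$, and $w\in\beta^+$; so any two points of $E=\{b_K:K\in\Phi_y\}\subset F_y$ are proximal.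

The function $\rho_\infty(b,b')=\limsup_{m\to\infty}\rho(T^mb,T^mb')$ is a pseudometric. By Zorn's lemma there is a maximal subset $E'\subset E$ with $\rho_\infty\ge\varepsilon$ between distinct points. It is $\varepsilon$-scrambled, so by hypothesis it is countable. By maximality, each $b_K$ satisfies $\rho_\infty(b_K,c)<\varepsilon$ for some $c\in E'$. Since $b_K\in K$, the compact metric space $\Phi_y$ is the union of the countably many closed sets
\[
\{K\in\Phi_y:\operatorname{dist}(T^mc,T^mK)\le\varepsilon\text{ for all }m\ge N\},\qquad c\in E',\ N\in\mathbb N .
\]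
By the Baire category theorem one of them has nonempty interior in $\Phi_y$, so it contains a nonempty set $V\cap\Phi_y$ with $V\in\mathcal V$. This is the only place where the hypothesis on scrambled sets is used.

\medskip
\emph{Step 3. Let $Y_c$ be the set of continuity points of $y\mapsto\Phi_y$. For $y'\in Y_c$ the members of $\Phi_{y'}$ have a common point.} The set $Y_c$ is residual by Lemma~\ref{lem:usc}, and invariant because $T\Phi_y=\Phi_{Ty}$. By compactness it suffices to show that finitely many $K_1,\dots,K_n\in\Phi_{y'}$ intersect, and for this it suffices to find, for each $\varepsilon>0$, a point within $\varepsilon$ of all $K_i$.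

Property \eqref{eq:shadow} speaks only about times $m\ge N$. To turn it into information at time $0$, we move the sets $K_i$ back by $m\ge N$ steps into $V$ and then forward again; here the invertibility of $T$ is used. The data $V,N$ depend on the fiber, so we first make them locally uniform. Fix $\varepsilon$, and for $V\in\mathcal V$, $N\in\mathbb N$ let $Y_{V,N}$ be the set of $y\in Y_c$ such that $V\cap\Phi_y\ne\emptyset$ and \eqref{eq:shadow} holds for some $c\in F_y$. By Step~2 these countably many sets cover the residual set $Y_c$, so one of them is not nowhere dense: there are $V,N$ and a nonempty open $U_0\subset Y$ with $U_0\subset\overline{Y_{V,N}}$. The open set $V_1=V\cap\kappa^{-1}(U_0)$ is nonempty, since $U_0$ contains a point of $Y_{V,N}$. By Step~1b there is $m\ge N$ with $T^{-m}K_i\in V_1$ for all $i$. Then $\hat y=T^{-m}y'$ lies in $Y_c\cap U_0$. Choose $y_k\in Y_{V,N}$ with $y_k\to\hat y$. By continuity at $\hat y$ there are $K_i^k\in\Phi_{y_k}$ with $K_i^k\to T^{-m}K_i$, and $K_i^k\in V$ for large $k$. By \eqref{eq:shadow} there are points $c_k$ with $\operatorname{dist}(T^mc_k,T^mK_i^k)\le\varepsilon$ for all $i$.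 Since $m$ is fixed, a limit point $c$ of $(c_k)$ satisfies $\operatorname{dist}(T^mc,K_i)\le\varepsilon$ for all $i$.

\medskip
\emph{Step 4. $K_0=F$.} Let $Z_0=\{x\in X:x\in K\text{ for all }K\in\Phi_{\pi(x)}\}$. It is invariant, and nonempty by Step~3, so it contains an orbit and is dense. Its complement is the projection to $X$ of $\{(x,K):\pi(x)=\kappa(K),\ x\notin K\}$, an open subset of the compact metric space $\{(x,K)\in X\times\mathcal K:\pi(x)=\kappa(K)\}$. An open subset of a compact metric space is a countable union of compact sets, so $X\setminus Z_0$ is $F_\sigma$ and $Z_0$ is a dense $G_\delta$. Since $\pi$ is open, Lemma~\ref{lem:fiber} gives $y$ with $Z_0\cap F_y$ dense in $F_y$. Any $K\in\Phi_y$ is a closed subset of $F_y$ containing $Z_0\cap F_y$, so $K=F_y$, and $F_y\in\mathcal K$. The set $\{F_{y'}:y'\in Y\}$ is closed and invariant in $2^X$, and $\mathcal K$ is the orbit closure of $F_y$; so every member of $\mathcal K$ is a fiber. As $K_0\subset F$, we get $K_0=F$.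
\end{proof}

\section{The dichotomy}\label{sec:B}

\begin{proposition}\label{prop:B}
Let $\pi\colon X\to Y$ be an open factor map of minimal systems that is not injective. Let $y_0\in Y$, $u\in J$, $uy_0=y_0$, $F=\pi^{-1}(y_0)$, and suppose that $u\circ(uF)=F$. Then at least one of the following holds:
\begin{enumerate}
\item[(i)] $\pi$ has a nontrivial invariant fiber pseudometric;
\item[(ii)] some fiber of $\pi$ contains an $\eta$-scrambled Cantor set for some $\eta>0$.
\end{enumerate}
\end{proposition}

An invariant pseudometric is easy to construct on a homogeneous space of a compact group, so we look for one. Fix $x_0\in uF$ and let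
\[
G=uI,\qquad B=\{g\in G:gy_0=y_0\},\qquad A=\{g\in G:gx_0=x_0\}.
\]
Then $A\subset B$ are subgroups of $G$; for inverses note $g^{-1}y_0=g^{-1}gy_0=uy_0=y_0$ if $g\in B$, and the same computation with $x_0$ if $g\in A$. The group $B$ acts transitively on $uF$:
\begin{equation}\label{eq:trans}
uF=Bx_1\qquad\text{for every }x_1\in uF .
\end{equation}
Indeed, if $x\in uF$ then $x=px_1$ with $p\in I$ by Lemma~\ref{lem:dict}(iii), so $x=ux=(up)x_1$, and $(up)y_0=\pi(x)=y_0$; conversely $gx_1\in F$ and $u(gx_1)=gx_1$ for $g\in B$. So $uF$ is the coset space $B/A$. The topology that $B$ inherits from $I$ is unsuitable, because there is no reason for $B$ to be closed in $I$ or for left translations to be continuous. The circle operation repairs both defects, at the price of the Hausdorff property.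

\subsection{The $\tau$-topology on $B$}
For $P\subset B$ let $[P]=G\cap(u\circ P)$, with the circle operation taken in $(I,T)$. Thus $h\in G$ lies in $[P]$ if and only if $h=\lim T^{n_i}g_i$ in $I$ for a net with $n_i\to u$ and $g_i\in P$.

\begin{lemma}\label{lem:tau}
The operation $P\mapsto[P]$ is the closure operator of a topology $\tau$ on $B$. The space $(B,\tau)$ is compact and $T_1$, all left and right translations of $B$ are homeomorphisms, and $A$ is closed. Moreover,
\begin{equation}\label{eq:two}
b\circ P=u\circ(bP)
\end{equation}
for $b\in B$ and $P\subset B$, and also for $P\subset B\times B$ with the circle operation taken in $I\times I$ and $b(g,g')=(bg,bg')$.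
\end{lemma}

\begin{proof}
\emph{Closure operator.} If $h=\lim T^{n_i}g_i$ with $n_i\to u$ and $g_i\in B$, then $hy_0=\lim T^{n_i}g_iy_0=\lim T^{n_i}y_0=uy_0=y_0$ by continuity of $q\mapsto qy_0$. So $[P]\subset B$; with $x_0$ in place of $y_0$ this gives $[A]\subset A$. We have $[\emptyset]=\emptyset$; $P=uP\subset[P]$ by (C1); $[P\cup P']=[P]\cup[P']$ by (C2); and $[[P]]\subset G\cap(u\circ(u\circ P))\subset[P]$ by (C3). Points are closed, because $u\circ\{g\}=\{ug\}=\{g\}$.

\emph{Compactness.} Let $\{P_\alpha\}$ be a family of nonempty $\tau$-closed sets that is closed under finite intersections. The sets $u\circ P_\alpha$ are closed in $I$ and nonempty, and $u\circ(P_\alpha\cap P_{\alpha'})\subset(u\circ P_\alpha)\cap(u\circ P_{\alpha'})$, so they have a common point $p\in I$. Then $up\in G$ and $up\in u\circ(u\circ P_\alpha)\subset u\circ P_\alpha$, so $up\in[P_\alpha]=P_\alpha$ for all $\alpha$.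

\emph{Formula \eqref{eq:two}.} From $bP\subset b\circ P$ and (C3), $u\circ(bP)\subset u\circ(b\circ P)\subset(ub)\circ P=b\circ P$. From $P=b^{-1}(bP)\subset b^{-1}\circ(bP)$ and (C3), $b\circ P\subset b\circ(b^{-1}\circ(bP))\subset u\circ(bP)$. The argument uses only (C1), (C3) and $uP=P$ pointwise, so it holds in $I\times I$ as well.

\emph{Translations.} If $h=\lim T^{n_i}g_i$, then $hb=\lim T^{n_i}(g_ib)$ by continuity of $q\mapsto qb$; so $[P]b\subset[Pb]$. Also $b[P]\subset b\circ(u\circ P)\subset(bu)\circ P=b\circ P=u\circ(bP)$ and $b[P]\subset G$, so $b[P]\subset[bP]$. Hence translations are continuous, and their inverses are translations. In particular $[P]b=[Pb]$ and $b[P]=[bP]$.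
\end{proof}

\subsection{The compact group $B/H$}
Let $\mathcal N$ be the family of $\tau$-open subsets of $B$ that contain $u$, and let
\[
H=\bigcap_{V\in\mathcal N}[V].
\]
Since the open neighborhoods of $h\in B$ are the sets $V'h$, $V'\in\mathcal N$, we have $h\in H$ if and only if $V'h\cap V\ne\emptyset$ for all $V,V'\in\mathcal N$. So $H$ consists of the elements that cannot be separated from $u$ by disjoint open sets; it measures the failure of the Hausdorff property.

\begin{lemma}\label{lem:H}
$H$ is a $\tau$-closed normal subgroup of $B$, and $\Gamma=B/H$ with the quotient topology is a compact Hausdorff topological group. If $n_i\to u$, $g_i\in B$ and $T^{n_i}g_i\to h\in G$ in $I$, then $h\in B$ and $g_iH\to hH$ in $\Gamma$.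
\end{lemma}

\begin{proof}
$H$ is closed and contains $u$. The condition $V'h\cap V\ne\emptyset$ is equivalent to $V'\cap Vh^{-1}\ne\emptyset$, so $h\in H$ implies $h^{-1}\in H$. Let $h\in H$, $V\in\mathcal N$, $v\in V$. Then $Vv^{-1}$ and $v^{-1}V$ belong to $\mathcal N$, so $h\in[Vv^{-1}]=[V]v^{-1}$ and $h\in[v^{-1}V]=v^{-1}[V]$. Hence
\begin{equation}\label{eq:three}
hV\subset[V],\qquad Vh\subset[V]\qquad(h\in H,\ V\in\mathcal N).
\end{equation}
If $h_1,h_2\in H$, then $h_1h_2\in h_1[V]=[h_1V]\subset[[V]]=[V]$ for all $V\in\mathcal N$, so $h_1h_2\in H$. For $b\in B$, the map $V\mapsto bVb^{-1}$ permutes $\mathcal N$ and $b[V]b^{-1}=[bVb^{-1}]$, so $bHb^{-1}=H$.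

The quotient map $B\to\Gamma$ is open, because $OH=\bigcup_{h\in H}Oh$ is open for open $O$. Suppose that $aH$ and $bH$ have no disjoint neighborhoods, and let $V,V'\in\mathcal N$. The images of $Va$ and $V'b$ are open neighborhoods of $aH$ and $bH$, so $Vah\cap V'b\ne\emptyset$ for some $h\in H$. By normality and \eqref{eq:three}, $Vah=V(aha^{-1})a\subset[V]a=[Va]$. So $[Va]$ meets the open set $V'b$, and hence $Va$ meets $V'b$. As $V'$ is arbitrary, $b\in[Va]=[V]a$; as $V$ is arbitrary, $ba^{-1}\in H$, that is, $aH=bH$. So $\Gamma$ is Hausdorff. It is compact, and its translations are continuous because those of $B$ are. By a theorem of Ellis \cite{Ellis}, a group with a compact Hausdorff topology for which all left and right translations are continuous is a topological group.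

For the last assertion, $h\in[B]=B$. If $g_iH\not\to hH$, there are an open $O\ni hH$ and a subnet with $g_iH\notin O$. The preimage $P$ of $\Gamma\setminus O$ in $B$ is $\tau$-closed and contains these $g_i$, so $h\in[P]=P$, a contradiction.
\end{proof}

The image $\Gamma_0$ of $A$ in $\Gamma$ is a subgroup, and it is closed because $A$ is $\tau$-compact and $\Gamma$ is Hausdorff. The homogeneous space $\mathcal X=\Gamma/\Gamma_0$ of left cosets is then compact Hausdorff. It is the part of $uF=B/A$ that the compact group $\Gamma$ sees. Either it has more than one point, which means $AH\ne B$, and then it carries a pseudometric that we transport to all fibers; or $AH=B$, and then $H$ alone acts transitively on $uF$, which forces (P).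

\subsection{The case $AH\ne B$: an invariant pseudometric}
By Urysohn's lemma there is a nonconstant continuous function $f\colon\mathcal X\to[0,1]$. Put
\[
d(s,t)=\sup_{k\in\Gamma}|f(ks)-f(kt)|\qquad(s,t\in\mathcal X).
\]
This is a pseudometric with values in $[0,1]$, it satisfies $d(ks,kt)=d(s,t)$, and it is not identically $0$ since $d(s,t)\ge|f(s)-f(t)|$. The action $\Gamma\times\mathcal X\to\mathcal X$ is jointly continuous, because multiplication in $\Gamma$ is and the map $\Gamma\to\mathcal X$ is open. So $(k,s,t)\mapsto|f(ks)-f(kt)|$ is continuous, and its supremum over the compact variable $k$ is continuous in $(s,t)$. For $g\in B$ let $\langle g\rangle\in\mathcal X$ be the class of $g$. If $gx_0=g_1x_0$, then $g^{-1}g_1\in A$ and $\langle g\rangle=\langle g_1\rangle$; and $d(\langle bg\rangle,\langle bg'\rangle)=d(\langle g\rangle,\langle g'\rangle)$ for $b\in B$.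

\emph{Definition of $D$.} We move an arbitrary fiber into $uF$ by an element of $G$. Let $(x,x')\in R$ and $y=\pi(x)$. There is $r\in G$ with $ry=y_0$: take $p\in I$ with $py=y_0$ and $r=up$. Then $rx,rx'\in F$ are fixed by $u$, so by \eqref{eq:trans} $rx=gx_0$ and $rx'=g'x_0$ with $g,g'\in B$. Put
\[
D(x,x')=d(\langle g\rangle,\langle g'\rangle).
\]
The value does not depend on the choice of $g,g'$. It does not depend on $r$ either: if $r_2\in G$ and $r_2y=y_0$, then $r_2=br$ with $b=r_2r^{-1}$, and $by_0=r_2r^{-1}ry=r_2uy=r_2y=y_0$; so $b\in B$, $r_2x=bgx_0$, $r_2x'=bg'x_0$, and invariance of $d$ applies. For the pair $(Tx,Tx')$ we may use $T^{-1}r=u(T^{-1}r)\in G$, which sends $Ty,Tx,Tx'$ to $ry,rx,rx'$; so $D$ is $T$-invariant. Using one $r$ for a whole fiber shows that $D$ is a pseudometric on it. With $r=u$ we get $D(gx_0,g'x_0)=d(\langle g\rangle,\langle g'\rangle)$ for $g,g'\in B$, so $D$ is nontrivial.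

\emph{Continuity of $D$.} The maps $x\mapsto rx$ need not be continuous, so this is the real point. We control $D$ along limits of the pairs $T^n(gx_0,g'x_0)$, which are dense in $R$. For a closed set $\Lambda\subset[0,1]$ let
\[
\mathcal P_\Lambda=\{(g,g')\in B\times B:d(\langle g\rangle,\langle g'\rangle)\in\Lambda\},
\]
so that $b\mathcal P_\Lambda=\mathcal P_\Lambda$ for $b\in B$.

\emph{Claim: if $T^{n_i}(g_ix_0,g_i'x_0)\to(x,x')$ with $(g_i,g_i')\in\mathcal P_\Lambda$, then $D(x,x')\in\Lambda$.} Pass to a subnet with $n_i\to p\in\beta\mathbb Z$ and $T^{n_i}g_i\to q$, $T^{n_i}g'_i\to q'$ in $I$. Then $(q,q')\in p\circ\mathcal P_\Lambda$, $x=qx_0$, $x'=q'x_0$, and $y=\pi(x)=\pi(x')$ satisfies $y=qy_0=q'y_0=\lim T^{n_i}y_0=py_0$. Let $r\in G$ with $ry=y_0$. Then $rq,rq'\in G$ fix $y_0$, so they lie in $B$, and $rx=(rq)x_0$, $rx'=(rq')x_0$ give $D(x,x')=d(\langle rq\rangle,\langle rq'\rangle)$. Lemma~\ref{lem:H} applies only to nets of times tending to $u$, so we trade $p$ for $u$. Put $b=rpu$. Then $pu\in I$, so $b\in G$, and $by_0=rpy_0=ry=y_0$, so $b\in B$. By (C1), (C3), the inclusion $\mathcal P_\Lambda\subset u\circ\mathcal P_\Lambda$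 and \eqref{eq:two},
\[
(rq,rq')\in r\circ(p\circ\mathcal P_\Lambda)\subset(rp)\circ\mathcal P_\Lambda\subset(rp)\circ(u\circ\mathcal P_\Lambda)\subset b\circ\mathcal P_\Lambda=u\circ(b\mathcal P_\Lambda)=u\circ\mathcal P_\Lambda .
\]
So there is a net $m_j\to u$, $(h_j,h_j')\in\mathcal P_\Lambda$ with $T^{m_j}h_j\to rq$ and $T^{m_j}h'_j\to rq'$. By Lemma~\ref{lem:H}, $\langle h_j\rangle\to\langle rq\rangle$ and $\langle h_j'\rangle\to\langle rq'\rangle$. Since $d$ is continuous and $\Lambda$ is closed, the claim follows.

Let $\Sigma$ be the closure in $R\times[0,1]$ of the set of points $\bigl(T^n(gx_0,g'x_0),\,d(\langle g\rangle,\langle g'\rangle)\bigr)$ with $n\in\mathbb Z$, $g,g'\in B$. If $(z,c)\in\Sigma$, the claim gives $D(z)\in\Lambda$ for every closed neighborhood $\Lambda$ of $c$ in $[0,1]$, so $D(z)=c$. The projection of $\Sigma$ to $R$ is compact and contains $\bigcup_nT^n(uF\times uF)$ by \eqref{eq:trans}, so it is $R$ by Lemma~\ref{lem:dense}. Hence $\Sigma$ is the graph of $D$. A map into a compact space with closed graph is continuous, so (i) holds.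

\subsection{The case $AH=B$: a scrambled Cantor set}
Property (M) holds by Lemma~\ref{lem:dense}, so by Proposition~\ref{prop:crit} it suffices to prove (P).

Let $x_1,x_2\in uF$ and write $x_1=bx_0$ with $b\in B$. The stabilizer of $x_1$ in $G$ is $A_1=bAb^{-1}$. Since $H$ is normal, $HA=AH=B$ and $HA_1=b(HA)b^{-1}=B$. By \eqref{eq:trans}, $uF=HA_1x_1=Hx_1$, so $x_2=hx_1$ with $h\in H$.

Fix $\varepsilon>0$ and let $P=\{g\in B:(x_1,gx_1)\notin R_\varepsilon\}$. We show $u\notin[P]$. Otherwise $u=\lim T^{n_i}g_i$ with $n_i\to u$ and $g_i\in P$; then $T^{n_i}x_1\to ux_1=x_1$ and $T^{n_i}g_ix_1\to ux_1=x_1$, although $\rho(T^{n_i}x_1,T^{n_i}g_ix_1)\ge\varepsilon$ for all $i$. So $V=B\setminus[P]$ belongs to $\mathcal N$, and $(x_1,gx_1)\in R_\varepsilon$ for all $g\in V$. By the definition of $H$, $h\in[V]$, so $h=\lim T^{n_i}g_i$ with $n_i\to u$ and $g_i\in V$. The pairs $T^{n_i}(x_1,g_ix_1)$ lie in the invariant set $R_\varepsilon$ and converge to $(ux_1,hx_1)=(x_1,x_2)$. Thus the closed invariant set $\overline{R_\varepsilon}$ contains $uF\times uF$, and it equals $R$ by Lemma~\ref{lem:dense}. So (P) and (ii) hold, and Proposition~\ref{prop:B}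 is proved. \qed

\section{Proof of Theorem~\ref{thm:rel}}\label{sec:proof}

Let $\varphi\colon X\to W$ be a factor map of minimal systems.

\subsection{Admissible triples}
We encode an intermediate system $Y$ together with the extension $\widetilde X$ of $X$ of which it is a factor. Realizing $\widetilde X$ inside $X\times Y$ lets us compare different stages inside the fixed space $X\times X$.

\begin{definition}\label{def:adm}
A triple $\xi=(Y,\psi,\widetilde X)$ is \emph{admissible} if $Y$ is a minimal system, $\psi\colon Y\to W$ is a factor map, $\widetilde X\subset X\times Y$ is a closed invariant set that is a minimal system, and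
\begin{enumerate}
\item[(A1)] $\psi(y)=\varphi(x)$ for all $(x,y)\in\widetilde X$;
\item[(A2)] the $\psi$-distal points are residual in $Y$;
\item[(A3)] the set $X_1(\xi)$ of points $x$ for which exactly one $y$ satisfies $(x,y)\in\widetilde X$ is residual in $X$.
\end{enumerate}
\end{definition}

The projections $\alpha\colon\widetilde X\to X$ and $\pi\colon\widetilde X\to Y$ are onto, because $X$ and $Y$ are minimal, and (A1) says that the square
\[
\begin{array}{ccc}
\widetilde X&\xrightarrow{\ \pi\ }&Y\\[2pt]
{\scriptstyle\alpha}\downarrow\ \ &&\ \ \downarrow{\scriptstyle\psi}\\[2pt]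
X&\xrightarrow{\ \varphi\ }&W
\end{array}
\]
commutes. The triple $\xi_0=(W,\mathrm{id},\operatorname{graph}\varphi)$ is admissible. The closed set
\[
S(\xi)=\{(x,x')\in X\times X:(x,y),(x',y)\in\widetilde X\text{ for some }y\in Y\}
\]
consists of the pairs that $Y$ does not distinguish; it is the diagonal exactly when $\pi$ is injective. We write $\xi'\ge\xi$ if there is a factor map $\theta\colon Y'\to Y$ with $\psi'=\psi\theta$ and $(\mathrm{id}\times\theta)\widetilde X'=\widetilde X$. This relation is reflexive and transitive, and $\xi'\ge\xi$ implies $S(\xi')\subset S(\xi)$. Condition (A3) allows residual sets to be pushed down from $\widetilde X$ to $X$.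

\begin{lemma}\label{lem:push}
Let $\xi$ be admissible and $X_1=X_1(\xi)$. Then $\alpha^{-1}(X_1)$ is dense in $\widetilde X$, and if $\mathcal Q\subset\widetilde X$ is residual, then $\{x\in X_1:\alpha^{-1}(x)\subset\mathcal Q\}$ is residual in $X$.
\end{lemma}

\begin{proof}
By upper semicontinuity of fibers the sets $\{x:\operatorname{diam}\alpha^{-1}(x)<1/n\}$ are open, so their intersection $X_1$ is a $G_\delta$, dense by (A3). By Lemma~\ref{lem:pull}, $\alpha^{-1}(X_1)$ is a dense $G_\delta$ in $\widetilde X$. The map $\alpha\colon\alpha^{-1}(X_1)\to X_1$ is a continuous bijection with continuous inverse: if $x_k\to x$ in $X_1$, every limit point of the preimages of $x_k$ is the unique preimage of $x$. Let $\mathcal Q_0\subset\mathcal Q$ be a dense $G_\delta$ in $\widetilde X$. Then $\mathcal Q_0\cap\alpha^{-1}(X_1)$ is a dense $G_\delta$ in $\alpha^{-1}(X_1)$, so its image is a dense $G_\delta$ in $X_1$, hence in $X$, and the image lies in the set in question.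
\end{proof}

\subsection{Terminal triples}
An admissible triple $\xi$ is \emph{terminal} if $S(\xi')=S(\xi)$ for every admissible $\xi'\ge\xi$. By transitivity, every admissible triple above a terminal one is terminal. Residual sets survive only countable intersections, so we reach a terminal triple in countably many steps, using that $X\times X$ has a countable base.

\begin{lemma}\label{lem:term}
Every sequence $\xi_0\le\xi_1\le\cdots$ of admissible triples has an admissible upper bound. There exists a terminal triple.
\end{lemma}

\begin{proof}
Let $\xi_n=(Y_n,\psi_n,\widetilde X_n)$ with maps $\theta_n\colon Y_{n+1}\to Y_n$. Let $Y_\infty=\varprojlim Y_n$ be the system of sequences $(y_n)$ with $\theta_n(y_{n+1})=y_n$, let $\psi_\infty((y_n))=\psi_n(y_n)$, which does not depend on $n$, and let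
\[
\widetilde X_\infty=\{(x,(y_n)):(x,y_n)\in\widetilde X_n\text{ for all }n\},
\]
which is the inverse limit of the systems $\widetilde X_n$ under the maps $\mathrm{id}\times\theta_n$. The bonding maps are onto, so $Y_\infty$ and $\widetilde X_\infty$ project onto each $Y_n$ and $\widetilde X_n$. An inverse limit of minimal systems is minimal: a nonempty closed invariant subset projects onto every coordinate space, and the preimages of open subsets of single coordinate spaces form a base, so the subset is dense. Condition (A1) is inherited from any $\xi_n$. If each $y_n$ is $\psi_n$-distal and $(y_n')$ is proximal to $(y_n)$ with the same image under $\psi_\infty$, then $(y_n,y'_n)$ is proximal and $\psi_n(y_n)=\psi_n(y_n')$, so $y_n=y_n'$ for all $n$. Such points $(y_n)$ are residual by Lemma~\ref{lem:pull}, which gives (A2). A point of $\bigcap_nX_1(\xi_n)$ has at most one preimage in $\widetilde X_\infty$, and it has one because $\widetilde X_\infty$ projects onto $X$; this gives (A3). The coordinate maps $Y_\infty\to Y_n$ show $\xi_\infty\ge\xi_n$.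

Now let $(O_n)_{n\ge1}$ be a countable base of $X\times X$. Starting from $\xi_0=(W,\mathrm{id},\operatorname{graph}\varphi)$, let $\xi_n$ be an admissible triple with $\xi_n\ge\xi_{n-1}$ and $S(\xi_n)\cap O_n=\emptyset$ if there is one, and $\xi_n=\xi_{n-1}$ otherwise. Let $\xi_\infty$ be an upper bound. Suppose that $\xi'\ge\xi_\infty$ and $z\in S(\xi_\infty)\setminus S(\xi')$. Since $S(\xi')$ is closed, there is $n$ with $z\in O_n$ and $O_n\cap S(\xi')=\emptyset$. As $\xi'\ge\xi_{n-1}$, the first case occurred at step $n$, so $S(\xi_\infty)\subset S(\xi_n)$ misses $O_n$, a contradiction.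
\end{proof}

\subsection{Move I: making $\pi$ open}

\begin{lemma}\label{lem:moveI}
For every admissible $\xi=(Y,\psi,\widetilde X)$ there is an admissible $\xi^*=(Y^*,\psi^*,\widetilde X^*)\ge\xi$ whose projection $\pi^*\colon\widetilde X^*\to Y^*$ is open.
\end{lemma}

\begin{proof}
Let $\widetilde X_y=\{x:(x,y)\in\widetilde X\}\in2^X$. The map $y\mapsto\widetilde X_y$ is upper semicontinuous and $T\widetilde X_y=\widetilde X_{Ty}$, so its set $Y_c$ of continuity points is invariant and, by Lemma~\ref{lem:usc}, residual. Define
\[
Y^*=\overline{\{(y,\widetilde X_y):y\in Y_c\}}\subset Y\times2^X,\qquad\widetilde X^*=\{(x,(y,E)):(y,E)\in Y^*,\ x\in E\},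
\]
$\theta(y,E)=y$ and $\psi^*=\psi\theta$. Both sets are closed and invariant. Two properties drive the proof: if $(y,E)\in Y^*$, then $E\subset\widetilde X_y$ by upper semicontinuity; and if in addition $y\in Y_c$, then $E=\widetilde X_y$ by continuity at $y$.

\emph{$Y^*$ is minimal.} An orbit closure in $Y^*$ projects onto $Y$, so it contains a point $(y,\widetilde X_y)$ with $y\in Y_c$. If $y'\in Y_c$ and $T^{n_i}y\to y'$, then $T^{n_i}\widetilde X_y=\widetilde X_{T^{n_i}y}\to\widetilde X_{y'}$. So the orbit closure contains all $(y',\widetilde X_{y'})$, $y'\in Y_c$, and equals $Y^*$.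

\emph{$\widetilde X^*$ maps onto $\widetilde X$.} Since $E\subset\widetilde X_y$, the map $\mathrm{id}\times\theta$ sends $\widetilde X^*$ into $\widetilde X$; the image is nonempty, closed and invariant, so it is $\widetilde X$. This gives (A1) for $\xi^*$.

\emph{$\widetilde X^*$ is minimal.} Let $(x,(y,E))\in\widetilde X^*$, $y_c\in Y_c$ and $x_c\in\widetilde X_{y_c}$. By minimality of $\widetilde X$ there are $n_i$ with $T^{n_i}(x,y)\to(x_c,y_c)$. Every limit point of $T^{n_i}(y,E)$ lies in $Y^*$ over $y_c$, so $T^{n_i}E\to\widetilde X_{y_c}$. Thus every orbit closure contains all points of $\widetilde X^*$ over $Y_c$. These points are dense: if $(x,(y,E))\in\widetilde X^*$ and $(y_k,\widetilde X_{y_k})\to(y,E)$ with $y_k\in Y_c$, then there are $x_k\in\widetilde X_{y_k}$ with $x_k\to x$.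

\emph{(A2).} Let $y\in Y_c$ be $\psi$-distal, and let $(y',E')$ be proximal to $(y,E)$ with $\psi(y')=\psi(y)$. Then $(y,y')$ is proximal, so $y'=y$ and $E'=\widetilde X_y=E$. The points $(y,E)$ of this kind are residual in $Y^*$ by Lemma~\ref{lem:pull} applied to $\theta$.

\emph{(A3).} Let $x\in X_1(\xi)$ have its unique $y$ in $Y_c$. If $(x,(y',E))\in\widetilde X^*$, then $(x,y')\in\widetilde X$, so $y'=y$ and $E=\widetilde X_y$; hence $x\in X_1(\xi^*)$. Such $x$ are residual by Lemma~\ref{lem:push} applied to $\mathcal Q=\pi^{-1}(Y_c)$, which is residual by Lemma~\ref{lem:pull}.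

\emph{$\pi^*$ is open.} Its fiber over $(y,E)$ is $E\times\{(y,E)\}$, which depends continuously on $(y,E)$; apply Lemma~\ref{lem:open}.
\end{proof}

\subsection{Move II is impossible at a terminal triple}

\begin{lemma}\label{lem:moveII}
Let $\xi=(Y,\psi,\widetilde X)$ be terminal with $\pi\colon\widetilde X\to Y$ open. Then $\pi$ has no nontrivial invariant fiber pseudometric.
\end{lemma}

\begin{proof}
Let $R=\{(a,b)\in\widetilde X\times\widetilde X:\pi(a)=\pi(b)\}$ and let $D$ be an invariant fiber pseudometric on $R$. The set $\{D=0\}$ is a closed invariant equivalence relation on $\widetilde X$ whose classes lie in fibers of $\pi$. The quotient $Y'$ of a compact metric space by a closed equivalence relation is compact and metrizable, and $T$ induces a homeomorphism of $Y'$. We obtain factor maps $\sigma\colon\widetilde X\to Y'$ and $\omega\colon Y'\to Y$ with $\omega\sigma=\pi$, and $Y'$ is minimal. Put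
\[
\psi'=\psi\omega,\qquad\widetilde X'=\{(x,\sigma(x,y)):(x,y)\in\widetilde X\}.
\]

\emph{$\xi'=(Y',\psi',\widetilde X')$ is admissible and $\xi'\ge\xi$.} The set $\widetilde X'$ is a continuous equivariant image of $\widetilde X$, so it is closed, invariant and minimal. We have $\psi'(\sigma(x,y))=\psi(y)=\varphi(x)$, $X_1(\xi)\subset X_1(\xi')$, and $(\mathrm{id}\times\omega)\widetilde X'=\widetilde X$. For (A2), note that $\sigma\times\sigma$ maps $R$ onto $R'=\{(y',y''):\omega(y')=\omega(y'')\}$, and that a continuous surjection of compact metric spaces is a quotient map. If $\sigma(a)=\sigma(a_1)$ and $\sigma(b)=\sigma(b_1)$ with $(a,b)\in R$, then the four points lie in one fiber and $|D(a,b)-D(a_1,b_1)|\le D(a,a_1)+D(b,b_1)=0$. So $D$ induces a continuous invariant function $\bar D$ on $R'$, which vanishes exactly on the diagonal. Let $\omega(y')$ be $\psi$-distal and let $(y',y'')$ be proximal with $\psi'(y')=\psi'(y'')$. Then $(\omega(y'),\omega(y''))$ is proximal and lies in one fiber of $\psi$, so $(y',y'')\in R'$. Some sequence $T^{n_i}(y',y'')$ converges to a diagonal point, so $\bar D(y',y'')=0$ by invariance and continuity,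 and $y'=y''$. Such points $y'$ are residual by Lemma~\ref{lem:pull} applied to $\omega$.

\emph{$D=0$.} By terminality $S(\xi')=S(\xi)$. The set $S$ sees only first coordinates, so to extract information about $\widetilde X$ we need a pair whose first point lies over $X_1(\xi)$; openness of $\pi$ provides one. Suppose that the open set $\{D>0\}\subset R$ is nonempty. The first projection $R\to\widetilde X$ is open, because it sends $(U\times U')\cap R$ onto $U\cap\pi^{-1}(\pi(U'))$. Since $\alpha^{-1}(X_1(\xi))$ is dense by Lemma~\ref{lem:push}, there are $a=(x,y)$ and $b=(x',y)$ in $\widetilde X$ with $x\in X_1(\xi)$ and $D(a,b)>0$. Then $(x,x')\in S(\xi)=S(\xi')$, so $(x,y'),(x',y')\in\widetilde X'$ for some $y'\in Y'$. Since $x\in X_1(\xi)$, $y'=\sigma(a)$. Also $y'=\sigma(x',y_2)$ for some $(x',y_2)\in\widetilde X$, and $y_2=\omega(y')=\omega\sigma(a)=y$, so $y'=\sigma(b)$. Hence $\sigma(a)=\sigma(b)$ and $D(a,b)=0$, a contradiction.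
\end{proof}

\subsection{Conclusion}
Assume now that (b) fails; we prove (a). By Lemma~\ref{lem:cantor}, no fiber of $\varphi$ contains an uncountable $\delta$-scrambled set for any $\delta>0$. By Lemmas~\ref{lem:term} and~\ref{lem:moveI} there is a terminal triple $(Y,\psi,\widetilde X)$ with $\pi\colon\widetilde X\to Y$ open.

\emph{No fiber of $\pi$ contains an uncountable $\delta$-scrambled set.} Give $X\times Y$ the sum of the two metrics. For $(x,y),(x',y)$ in one fiber of $\pi$, the distance of $T^n(x,y)$ and $T^n(x',y)$ equals $\rho(T^nx,T^nx')$ for all $n$, and $\varphi(x)=\psi(y)=\varphi(x')$ by (A1). So $\alpha$ maps a $\delta$-scrambled subset of a fiber of $\pi$ injectively onto a $\delta$-scrambled subset of a fiber of $\varphi$.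

\emph{$\pi$ is injective.} Choose $y_0\in Y$ and $u\in J$ with $uy_0=y_0$, and let $F=\pi^{-1}(y_0)$. Proposition~\ref{prop:A} gives $u\circ(uF)=F$. If $\pi$ were not injective, Proposition~\ref{prop:B} would give (i), which contradicts Lemma~\ref{lem:moveII}, or (ii), which contradicts the previous paragraph.

\emph{Descent to $X$.} Let $\mathcal Q$ be the set of $\tilde x\in\widetilde X$ such that $\pi(\tilde x)$ is $\psi$-distal. It is residual by (A2) and Lemma~\ref{lem:pull}, so $\alpha(\mathcal Q)$ is residual in $X$ by Lemma~\ref{lem:push}. It remains to show that $x=\alpha(\tilde x)$ is $\varphi$-distal for $\tilde x\in\mathcal Q$. Let $\varphi(x')=\varphi(x)$ and let $(x,x')$ be proximal. We must lift $(x,x')$ to a proximal pair whose first point is the given $\tilde x$; an arbitrary preimage of $x'$ may not do, and an idempotent selects the right one. By Lemma~\ref{lem:dict}(i), $px=px'$ for some $p\in\beta^+$. The left ideal $\beta\mathbb Z\,p\subset\beta^+$ contains a minimal left ideal $I'$, and $qx=qx'$ for all $q\in I'$. By Lemma~\ref{lem:dict}(iii) there is an idempotent $v\in I'$ with $vx'=x'$; then $vx=vx'=x'$. Put $\tilde x'=v\tilde x$.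 Then $\alpha(\tilde x')=vx=x'$, so by (A1)
\[
\psi\pi(\tilde x')=\varphi(x')=\varphi(x)=\psi\pi(\tilde x).
\]
Since $v\tilde x'=vv\tilde x=v\tilde x$ and $v\in\beta^+$, the pair $(\pi(\tilde x),\pi(\tilde x'))$ is proximal. As $\pi(\tilde x)$ is $\psi$-distal, $\pi(\tilde x')=\pi(\tilde x)$; as $\pi$ is injective, $\tilde x'=\tilde x$, and so $x'=x$. Thus the $\varphi$-distal points contain the residual set $\alpha(\mathcal Q)$, and (a) holds. This proves Theorem~\ref{thm:rel}. \qed

\begin{thebibliography}{9}

\bibitem{Auslander}
Auslander, \emph{Minimal flows and their extensions}.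

\bibitem{Ellis}
Ellis, Duke Math. J. 24 (1957).

\bibitem{Mycielski}
Mycielski, Fund. Math. 55 (1964).

\bibitem{SY}
Song Shao and Xiangdong Ye, \emph{A non-PI minimal system is Li-Yorke sensitive}, arXiv:1610.01793 (2016).

\end{thebibliography}
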